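\title{The Weyl expected dimension on the blow-up of $\mathbb{P}^4$ at eight points}

\begin{abstract}
Let $X$ be the blow-up of $\mathbb{P}^4$ at eight general points. We prove that for every effective divisor $D=dH-\sum m_iE_i$ with all $m_i\ge 0$ the number $h^0(X,D)$ equals the Weyl expected dimension of $D$, an alternating count in which every subvariety obtained from the linear spans of the points by Cremona transformations contributes one binomial coefficient. Flipping $36$ curves of $X$ gives a smooth Fano fourfold $Y$ on which all Cremona transformations become isomorphisms; it contains $240$ planes, indexed by the roots of $E_8$, which account for all Weyl curves and Weyl surfaces. For a divisor in reduced position we run a minimal model program from $Y$ with scaling of $-K_Y$. Its steps are standard flips of these planes, and at the end $h^0$ is an Euler characteristic. We also give a version without sign conditions, a vanishing theorem, and an example showing that effectivity cannot be dropped.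
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Forms with assigned multiple points}

We work over $\mathbb{C}$. Let $p=(p_1,\dots,p_8)$ be eight points of $\mathbb{P}^4$ in general position, $X=X(p)$ the blow-up of $\mathbb{P}^4$ at these points, $H$ the pull-back of the hyperplane class and $E_1,\dots,E_8$ the exceptional divisors. Every divisor class is $D=dH-\sum m_iE_i$; we also write $D=(d;m_1,\dots,m_8)$, with exponents for repeated entries and trailing zeros omitted. For $J\subset\{1,\dots,8\}$ put $m_J=\sum_{j\in J}m_j$ and $E_J=\sum_{j\in J}E_j$, and put $|m|=\sum_{i=1}^8m_i$, $E=\sum_{i=1}^8E_i$. Throughout, $\binom{a}{4}=0$ for $a<4$.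

If all $m_i\ge0$, then $H^0(X,D)$ is the space of forms of degree $d$ in five variables that vanish to order at least $m_i$ at $p_i$. Vanishing to order $m$ at a point imposes $\binom{m+3}{4}$ linear conditions, so the first guess for $h^0(X,D)$ is $\binom{d+4}{4}-\sum\binom{m_i+3}{4}$. The conditions need not be independent: quadrics singular at $p_1$ and $p_2$ are quadratic forms in the three linear forms that vanish on the line $p_1p_2$, so $h^0(2;2,2)=6$, while the guess gives $15-5-5=5$.

When at most five points are involved the exact answer is an exercise in inclusion--exclusion. Let $m_6=m_7=m_8=0$ and $0\le m_i\le d$, and choose coordinates $x_1,\dots,x_5$ in which $p_1,\dots,p_5$ are the coordinate points. A monomial $x^a$ of degree $d$ vanishes to order $d-a_j$ at $p_j$, and a form vanishes to order $\ge m_j$ at $p_j$ if and only if each of its monomials does. So $h^0(X,D)$ is the number of monomials with $a_j\le d-m_j$ for all $j$. For $J\subset\{1,\dots,5\}$ with $|J|=r+1$, the monomials with $a_j\ge d-m_j+1$ for all $j\in J$ correspond to the monomials of degree $m_J-rd-r-1$, and their number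 is $\binom{4+(m_J-rd)-r-1}{4}$. If $D$ is effective, some monomial has $d=\sum a_j\le 5d-|m|$, so the term with $|J|=5$ vanishes, and
\begin{equation}\label{eq:toric}
h^0(X,D)=\binom{d+4}{4}+\sum_{1\le |J|\le 4}(-1)^{r+1}\binom{4+k_J-r-1}{4},\qquad k_J=\max(0,m_J-rd).
\end{equation}
The numbers $k_J$ have a geometric meaning: the order of vanishing of $x^a$ along the span of the points $p_j$, $j\in J$, is $d-\sum_{j\in J}a_j\ge m_J-rd$, so every member of the linear system contains this span with multiplicity at least $k_J$. Each linear space that is forced into the base locus corrects the naive count by one binomial coefficient.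

With eight points the linear spans are not enough, because $h^0$ has a symmetry that does not preserve them.

\subsection{Cremona transformations and Weyl cycles}\label{sub:defs}

For $|J|=r+1$, $1\le r\le 3$, let $L_J\subset X$ be the strict transform of the $r$-dimensional span of the points $p_j$, $j\in J$; we write $L_{ij}$, $L_{ijk}$. On $\operatorname{Pic}(X)=\mathbb{Z}^9$ consider the bilinear form
\[
\langle H,H\rangle=3,\qquad \langle H,E_i\rangle=0,\qquad \langle E_i,E_j\rangle=-\delta_{ij}.
\]
Let $I\subset\{1,\dots,8\}$, $|I|=5$, and choose coordinates $(x_i)_{i\in I}$ in which the $p_i$, $i\in I$, are the coordinate points. The map $x_i\mapsto x_i^{-1}$ sends the three other points $p_l$ to points $p'_l$. With $p'_i=p_i$ for $i\in I$ we obtain a configuration $p'$, well defined up to projectivity, and a birational map $\operatorname{Cr}_I\colon X(p)\dashrightarrow X(p')$, the \emph{standard Cremona transformation}. It is an isomorphism outside the ten planes $L_{ijk}$ with $i,j,k\in I$ (Lemma~\ref{lem:cremona}), so it preserves $h^0$, and it acts on $\operatorname{Pic}=\mathbb{Z}^9$ by the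 involution $s_I\colon (d;m)\mapsto(d';m')$,
\[
d'=4d-m_I,\qquad m_i'=m_i+d'-d\ \ (i\in I),\qquad m_l'=m_l\ \ (l\notin I),
\]
which preserves $\langle\,,\rangle$. The \emph{Weyl group} $W$ is generated by the $s_I$ and the permutations of the $E_i$. In Section~\ref{sec:general} we construct a dense open set $\mathcal{U}$ of configurations that is stable under all $\operatorname{Cr}_I$, permutations and projectivities; \emph{general position} means $p\in\mathcal{U}$.

A formula for $h^0$ must be invariant under $W$, so along with the linear spans it must see their Cremona images. For $1\le r\le3$ the \emph{Weyl cycles} of dimension $r$ form the smallest collection of $r$-dimensional irreducible subvarieties of the varieties $X(p)$, $p\in\mathcal{U}$, that contains all $L_J$ with $|J|=r+1$, is stable under relabeling the points and under projectivities, and contains the strict transform $\operatorname{Cr}_I(A)$ of each member $A$ that does not lie in the indeterminacy locus of $\operatorname{Cr}_I$. The Weyl cycles of dimension $0$ are the points $p_1,\dots,p_8$. We speak of Weyl curves, surfaces and divisors;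 each $E_i$ is a Weyl divisor, distinct from the $0$-dimensional cycle $p_i$. The \emph{multiplicities} are defined by
\[
k_{p_i}(D)=m_i,\qquad k_{L_J}(D)=\max(0,m_J-rd),\qquad k_{\operatorname{Cr}_I(A)}(D)=k_A(s_ID),
\]
and likewise for permutations; the last two formulas are used for all classes $D\in\mathbb{Z}^9$. We shall see that there are finitely many Weyl cycles on $X$ and that $k_A(D)$ does not depend on the chain of transformations producing $A$: it equals $\max(0,-D\cdot C)$ for a Weyl curve $C$ and $\max(0,-\langle A,D\rangle)$ for a Weyl divisor $A$, and for surfaces it is given in Proposition~\ref{prop:surfaces}. For $d\ge0$ and $m_i\ge0$ the \emph{Weyl expected dimension} is the extension of \eqref{eq:toric} to all Weyl cycles: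
\begin{equation}\label{eq:wdim}
\operatorname{wdim}(D)=\binom{d+4}{4}+\sum_{A}(-1)^{r_A+1}\binom{4+k_A(D)-r_A-1}{4},\qquad r_A=\dim A\in\{0,1,2,3\}.
\end{equation}
A point, curve, surface, divisor of multiplicity $k$ contributes $-\binom{k+3}{4}$, $+\binom{k+2}{4}$, $-\binom{k+1}{4}$, $+\binom{k}{4}$. The question, taken from Brambilla, Dumitrescu and Postinghel \cite{BDP}, is whether $\operatorname{wdim}(D)=h^0(X,D)$ for every effective $D$ with all $m_i\ge0$.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $X$ be the blow-up of $\mathbb{P}^4$ at eight points in general position. For every effective divisor $D=dH-\sum m_iE_i$ with all $m_i\ge0$,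
\[
h^0(X,\mathcal{O}_X(D))=\operatorname{wdim}(D).
\]
\end{theorem}

The proof gives more. The lattice $K^\perp\subset\operatorname{Pic}(X)$ is of type $E_8$, and to each of its $240$ roots $r$ we attach the linear form $\lambda_r(D)=\langle r,D\rangle-(5d-|m|)$. The Weyl curves are $36$ curves $C$: the $28$ lines $L_{ij}$ and the $8$ rational normal quartics through seven of the points; the forms $D\mapsto D\cdot C$ are $36$ of the $\lambda_r$. The other $204$ roots index the Weyl surfaces $S_r$. Flipping the $36$ curves produces a smooth Fano fourfold $Y$ with $\operatorname{Pic}(Y)=\operatorname{Pic}(X)$, which contains for each root $r$ a plane $P_r$ with $D|_{P_r}=\mathcal{O}(-\lambda_r(D))$; the number $\chi(Y,D)$ is given by the explicit formula \eqref{eq:chiY}.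

\begin{theorem}\label{thm:B}
Let $X$ be as in Theorem~\ref{thm:A}.
\begin{enumerate}
\item If $D\in\operatorname{Pic}(X)$ and $mD$ is effective for some $m\ge1$, then
\begin{align*}
h^0(X,D)={}&\binom{d+4}{4}-\sum_{i}\binom{\max(m_i,0)+3}{4}+\sum_{C}\binom{k_C+2}{4}\\
&-\sum_{S_r}\binom{k_{S_r}+1}{4}+\sum_{A\ne E_1,\dots,E_8}\binom{k_A}{4},
\end{align*}
where $C$ runs over the $36$ Weyl curves, $S_r$ over the $204$ Weyl surfaces, $A$ over the Weyl divisors other than the $E_i$, and $k_C=\max(0,-D\cdot C)$, $k_{S_r}=\max(0,\lambda_r(D))$, $k_A=\max(0,-\langle A,D\rangle)$.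
\item If in addition $\langle A,D\rangle\ge0$ for all Weyl divisors $A$, then the planes $P_r$ with $\lambda_r(D)\ge2$ are pairwise disjoint, and there is a smooth projective fourfold $Y_D$, isomorphic to $X$ in codimension one and obtained from $Y$ by flipping exactly these planes, such that $H^i(Y_D,D)=0$ for $i>0$. Hence
\[
h^0(X,D)=\chi(Y_D,D)=\chi(Y,D)-\sum_{\lambda_r(D)>0}\binom{\lambda_r(D)+1}{4}.
\]
\item For $D=-E_1$, that is $d=0$, $m=(1,0^7)$, one has $h^0(X,D)=0$, while the right-hand side of \eqref{eq:wdim} is at least $21$.
\end{enumerate}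
\end{theorem}

\subsection{The mechanism in one example}\label{sub:example}

Inclusion--exclusion over monomials is not available for eight points, so we need a second explanation of \eqref{eq:toric}. Take $D=d(H-E_1-E_2-E_3)$. Its sections are the forms of degree $d$ in the two linear forms vanishing on the plane $p_1p_2p_3$, so $h^0(X,D)=d+1$. On the other hand $\chi(X,D)=\binom{d+4}{4}-3\binom{d+3}{4}$, which is negative for large $d$. The obstruction to a vanishing theorem is visible: $D$ has degree $-d$ on the lines $L_{12},L_{13},L_{23}$.

Each line has normal bundle $\mathcal{O}(-1)^3$ and can be flipped, that is, replaced by a plane. This does not change $h^0$, and if $D$ has degree $a$ on the curve it adds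
\begin{equation}\label{eq:phi}
\varphi(a)=\tfrac1{24}(a+1)a(a-1)(a-2)
\end{equation}
to the Euler characteristic (Lemma~\ref{lem:chi}). For $a=-d$ this is $\binom{d+2}{4}$, the term of a curve in \eqref{eq:wdim}. The surface $L_{123}$ is the blow-up of a plane at three points, and the three lines are $(-1)$-curves on it. After the flips it becomes a plane $P$ again (Lemma~\ref{lem:cremona}), whose lines are the conics through $p_1,p_2,p_3$. On such a conic $D$ has degree $2d-3d=-d$. So $D$ is still negative on $P$, and we replace $P$ by a curve, on which $D$ has degree $d$. This is a flip read backwards, so it subtracts $\varphi(d)=\binom{d+1}{4}$, the term of a surface in \eqref{eq:wdim}. The new Euler characteristic is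
\[
\binom{d+4}{4}-3\binom{d+3}{4}+3\binom{d+2}{4}-\binom{d+1}{4}=d+1,
\]
by three applications of Pascal's rule. The terms of curves and of surfaces are values of one polynomial, and $\operatorname{wdim}(D)$ is the Euler characteristic of $D$ on a model where its higher cohomology should vanish.

To turn this into a proof we must control all the flips needed for a given $D$. Starting from $X$ is awkward, since $K_X\cdot L_{ij}=1$ is positive, whereas the structure theory of small contractions of fourfolds concerns $K$-negative curves. We therefore flip all $36$ Weyl curves first (Sections~\ref{sec:flips}--\ref{sec:Y}). The result $Y$ does not change under Cremona transformations, which makes the $W$-invariance of the formula visible, and $-K_Y$ is ample (Section~\ref{sec:fano}), so that a minimal model program with scaling of $-K_Y$ meets only $K$-negative rays. Section~\ref{sec:fixed} removes fixed Weyl divisors and moves $D$ into an explicit cone $\mathcal{C}$; this is where effectivity is used. Section~\ref{sec:cone} bounds the base loci of classes in $\mathcal{C}$, which identifies the planes that get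 flipped in Section~\ref{sec:mmp}.

\subsection{Conventions}
A class $D$ is \emph{$\mathbb{Q}$-effective} if $mD$ is effective for some $m\ge1$. The \emph{stable base locus} $\mathbf{B}(D)$ is the intersection of the base loci of the systems $|mD|$; it equals the base locus of $|mD|$ for $m$ sufficiently divisible, so $\mathbf{B}(D_1+D_2)\subset\mathbf{B}(D_1)\cup\mathbf{B}(D_2)$. An irreducible curve $\Gamma$ with $D\cdot\Gamma<0$ lies in $\mathbf{B}(D)$. A \emph{pseudo-isomorphism} is a birational map of smooth complete varieties that restricts to an isomorphism of open subsets whose complements have codimension $\ge2$. It identifies prime divisors, Picard groups, canonical classes and spaces of sections, and base loci agree on the common open set. The polynomial \eqref{eq:phi} satisfies $\varphi(a)=\varphi(1-a)$, vanishes at $-1,0,1,2$, and for $k\ge0$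
\begin{equation}\label{eq:phivalues}
\varphi(k)=\tbinom{k+1}{4},\qquad \varphi(-k)=\tbinom{k+2}{4},\qquad \varphi(k+2)=\tbinom{k+3}{4},\qquad \varphi(2-k)=\tbinom{k}{4}.
\end{equation}

\section{The lattice $\operatorname{Pic}(X)$ and the roots of $E_8$}\label{sec:lattice}

We have $-K=5H-3E$, $\langle E_i,D\rangle=m_i$ and $\langle -K,D\rangle=3(5d-|m|)$; in particular $\langle K,K\rangle=3$ and $\langle -K,E_i\rangle=3$. Consider the classes
\[
E_i-E_j,\qquad \alpha_J=H-E_J\ \ (|J|=5),\qquad \beta_{ij}=2H-E-E_i-E_j,\qquad \gamma_a=3H-2E+E_a .
\]
They are orthogonal to $K$ and have squares $-2$, $3-5$, $12-14$, $27-29$, all equal to $-2$. A vector $\alpha$ of square $-2$ defines the reflection $x\mapsto x+\langle x,\alpha\rangle\alpha$. For $\alpha=E_i-E_j$ this exchanges $E_i$ and $E_j$, and for $\alpha=\alpha_I$ it is $s_I$, because $\langle D,\alpha_I\rangle=3d-m_I=d'-d$. All $s_I$ are conjugate under permutations, so $W$ is generated by the reflections in $\alpha_{\{1,\dots,5\}}$ and $E_i-E_{i+1}$, $1\le i\le7$. The seven vectors $E_i-E_{i+1}$ form a chain, and $\alpha_{\{1,\dots,5\}}$ has product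 $1$ with $E_5-E_6$ and $0$ with the others. This is the Dynkin diagram $E_8$, with arms of lengths $1,2,4$ at the node $E_5-E_6$. The lattice spanned by the eight vectors is $E_8(-1)$, which is unimodular, so it coincides with the integral lattice $K^\perp$ of rank $8$ that contains it. We use the following facts \cite{Bou}: $K^\perp\cong E_8(-1)$ has exactly $240$ vectors of square $-2$, the \emph{roots}; $W=W(E_8)$ is finite, acts transitively on the set $R$ of roots, and contains the element acting as $-1$ on $K^\perp$. All of $W$ fixes $K$. The vectors $E_i-E_j$, $\pm\alpha_J$, $\pm\beta_{ij}$, $\pm\gamma_a$ number $56+112+56+16=240$, so they are all the roots.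

The degree of $D$ on the line $L_{12}$ is $d-m_1-m_2=\langle\frac13H-E_1-E_2,D\rangle$, and $\frac13H-E_1-E_2=\beta_{12}+\frac13K$. So the $W$-orbit of this linear form consists of the $240$ forms
\[
\lambda_r(D)=\langle r+\tfrac13K,D\rangle=\langle r,D\rangle-5d+|m|,\qquad r\in R.
\]
They are pairwise distinct, since the bilinear form is nondegenerate, and for $w\in W$
\begin{equation}\label{eq:lambda}
\lambda_{wr}(wD)=\lambda_r(D),\qquad \lambda_r(-K)=-1,\qquad \lambda_r(E_1)=\langle r,E_1\rangle-1 .
\end{equation}
From $\langle E_i-E_j,D\rangle=m_i-m_j$, $\langle\alpha_J,D\rangle=3d-m_J$, $\langle\beta_{ij},D\rangle=6d-|m|-m_i-m_j$ and $\langle\gamma_a,D\rangle=9d-2|m|+m_a$ we obtain the following table.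
\[
\begin{array}{l|c|l}
r & \text{number} & \lambda_r(D)\\ \hline
\beta_{ij} & 28 & d-m_i-m_j\\
\gamma_a & 8 & 4d-\sum_{i\ne a}m_i\\
\alpha_J,\ J^c=\{i,j,k\} & 56 & m_i+m_j+m_k-2d\\
E_i-E_j & 56 & |m|+m_i-m_j-5d\\
-\alpha_J & 56 & |m|+m_J-8d\\
-\beta_{ij} & 28 & 2|m|+m_i+m_j-11d\\
-\gamma_a & 8 & 3|m|-m_a-14d
\end{array}
\]
The $36$ roots $\beta_{ij},\gamma_a$ are the \emph{curve roots}, and their set is $R_c$. The $56$ roots $\alpha_J$ are the \emph{plane roots}, and their set is $R_p$; note that $\max(0,\lambda_{\alpha_J})=k_{L_{J^c}}$.

The elements of the orbit $WE_1$ are called \emph{Weyl classes}. Examples are the $E_i$ and the hyperplane classes $s_IE_i=H-E_{I\setminus i}$, $i\in I$. A Weyl class $A$ has $\langle A,A\rangle=-1$ and $\langle A,-K\rangle=3$, so $A+K\in K^\perp$. The element of $W$ acting as $-1$ on $K^\perp$ sends $A=-K+(A+K)$ to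
\[
\bar A=-2K-A .
\]
Thus $\bar A$ is again a Weyl class, and $\langle\bar A,\bar B\rangle=\langle A,B\rangle$.

\begin{lemma}\label{lem:stab}
For each $c\in\{2,1,0,-1,-2\}$ the stabilizer $\operatorname{Stab}_W(E_1)$ acts transitively on the roots $r$ with $\langle r,E_1\rangle=c$; their numbers are $14,64,84,64,14$, and no other value occurs. The roots with $c=2$ lie in $R_c$, and those with $c\le0$ lie outside $R_c$.
\end{lemma}

\begin{proof}
The number $c$ is the multiplicity $m_1$ of the class $r$. The stabilizer contains the permutations of $2,\dots,8$ and the $s_I$ with $1\notin I$. In each step below $1\notin I$, and if $\langle r,\alpha_I\rangle=\pm1$ then $s_Ir=r\pm\alpha_I$.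

For $c=2$ the roots are $\beta_{1j}$ and $\gamma_i$ with $i\ne1$, seven of each. If $I^c=\{1,j,i\}$, then $\langle\beta_{1j},\alpha_I\rangle=6-5=1$ and $\beta_{1j}+\alpha_I=\gamma_i$.

For $c=1$ the roots are $E_j-E_1$, $\alpha_J$ with $1\in J$, $\beta_{ij}$ with $i,j\ne1$, and $\gamma_1$; their numbers are $7,35,21,1$. If $j\in I$, then $\langle E_j-E_1,\alpha_I\rangle=1$ and the image is $\alpha_{(I\setminus j)\cup 1}$. If $1\in J$ and $I\cap J=\{i,j\}$, then $\langle\alpha_J,\alpha_I\rangle=3-2=1$ and $\alpha_J+\alpha_I=\beta_{ij}$. If $I^c=\{1,i,j\}$, then $\langle\beta_{ij},\alpha_I\rangle=1$ and $\beta_{ij}+\alpha_I=\gamma_1$.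

For $c=0$ the roots are $E_i-E_j$ with $i,j\ne1$ and $\pm\alpha_J$ with $1\notin J$; their numbers are $42,21,21$. If $i\in I$, $j\notin I$, then $s_I(E_i-E_j)=\alpha_{(I\setminus i)\cup j}$, and $s_I(E_j-E_i)$ is the negative of this root.

Within each type the permutations act transitively. For $c<0$ take negatives. The five numbers add up to $240$, and curve roots have $m_1\in\{1,2\}$.
\end{proof}

\begin{lemma}\label{lem:pairs}
If $A,B$ are Weyl classes with $\langle A,B\rangle=0$, there is $w\in W$ with $wA=E_1$, $wB=E_2$.
\end{lemma}

\begin{proof}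
We may assume $A=E_1$. Then $\rho=B-E_1$ lies in $K^\perp$ and has square $-2$, so it is a root, and $\langle\rho,E_1\rangle=1$. By Lemma~\ref{lem:stab} an element of $\operatorname{Stab}_W(E_1)$ moves $\rho$ to $E_2-E_1$.
\end{proof}

\section{Standard flips and Cremona transformations}\label{sec:flips}

Let $V$ be a smooth fourfold and $Q\subset V$ a curve with $Q\cong\mathbb{P}^1$ and normal bundle $N_Q\cong\mathcal{O}(-1)^3$. Let $\pi\colon\tilde V\to V$ be the blow-up of $Q$. Its exceptional divisor is $F=\mathbb{P}(N_Q)=Q\times\mathbb{P}^2$, where the curves $Q\times\{\mathrm{pt}\}$ are the constant directions in $N_Q$, and $\mathcal{O}(F)|_F=\mathcal{O}(-1,-1)$ is the tautological subbundle of $\pi^*N_Q$. A \emph{flip of $Q$} is a morphism $q\colon\tilde V\to V^+$ to a smooth fourfold which is the blow-up of a plane $P\cong\mathbb{P}^2$, has exceptional divisor $F$, and restricts on $F$ to the second projection. We say that $Q$ is flipped into $P$, and also that $P$ is flipped into $Q$. The same definition applies to finitely many pairwise disjoint curves. We have $V\setminus Q\cong V^+\setminus P$,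 so $\operatorname{Pic}(V)=\operatorname{Pic}(V^+)$.

We do not know in advance that the fourfold obtained by flipping $36$ curves of $X$ is projective, so we construct it by gluing.

\begin{lemma}\label{lem:local}
\begin{enumerate}
\item A flip of $Q\subset V$ is unique if it exists.
\item If the flip of $Q\subset V$ exists and $V'\subset V$ is an open neighborhood of $Q$, then $q(\pi^{-1}V')$ is open in $V^+$ and is the flip of $Q\subset V'$.
\item Let $V$ be smooth and complete and $Q_1,\dots,Q_N\subset V$ pairwise disjoint curves, each with an open neighborhood in which its flip exists. Then the flip $V^+$ of $Q_1,\dots,Q_N$ exists and is a smooth complete variety, and the planes $P_1,\dots,P_N$ are pairwise disjoint.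
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The map $q$ is closed and surjective, so $V^+$ is the topological quotient of $\tilde V$ by the fibers of $q$, which are the points outside $F$ and the curves $Q\times\{\mathrm{pt}\}$. As $q$ is proper and birational and $V^+$ is normal, $\mathcal{O}_{V^+}=q_*\mathcal{O}_{\tilde V}$. So $V^+$ is determined as a ringed space.

(2) The set $\pi^{-1}V'$ contains $F$, so it is a union of fibers of $q$; the complement of its image is the image of its complement, which is closed.

(3) By (2) we may choose neighborhoods $V_\nu\supset Q_\nu$ with flips $V_\nu^+$ such that $V_\nu$ meets no other curve. Glue the $V_\nu^+$ to $V\setminus\bigcup Q_\mu$ along $V_\nu^+\setminus P_\nu=V_\nu\setminus Q_\nu$. This gives a smooth scheme $V^+$ of finite type and a surjective morphism $q\colon\tilde V\to V^+$ from the blow-up of all curves, which is proper because properness is local on the target. Then $q\times q$ is proper, so the diagonal of $V^+$, being the image of the diagonal of $\tilde V$, is closed, and $V^+$ is separated. It is complete as the image of the complete variety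 $\tilde V$.
\end{proof}

\begin{lemma}\label{lem:chi}
Let $V^+$ be the flip of $Q_1,\dots,Q_N\subset V$ with $V$, $V^+$ smooth and complete. Let $L\in\operatorname{Pic}(V)$, $L^+$ the corresponding class on $V^+$, and $a_\nu=L\cdot Q_\nu$. Then
\[
q^*L^+=\pi^*L+\sum a_\nu F_\nu,\qquad L^+|_{P_\nu}=\mathcal{O}(-a_\nu),\qquad \chi(V^+,L^+)=\chi(V,L)+\sum\varphi(a_\nu).
\]
\end{lemma}

\begin{proof}
The divisors $F_\nu$ are disjoint, so their contributions add, and we write the proof for one curve. We have $q^*L^+=\pi^*L+bF$ for some $b$, and $(\pi^*L+bF)|_F=\mathcal{O}(a-b,-b)$ must be trivial on the fibers $Q\times\{\mathrm{pt}\}$ of $q$. Hence $b=a$, and the restriction is $\mathcal{O}(0,-a)$. Since $\pi$ and $q$ are blow-ups of smooth centers, $\chi(V,L)=\chi(\pi^*L)$ and $\chi(V^+,L^+)=\chi(\pi^*L+aF)$. Restriction to $F$ gives, for every integer $b$,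
\[
\chi(\pi^*L+bF)-\chi(\pi^*L+(b-1)F)=\chi(\mathcal{O}(a-b,-b))=(a-b+1)\cdot\tfrac12(2-b)(1-b).
\]
We use the identity $\sum_{u+v=n}\binom{u}{1}\binom{v}{2}=\binom{n+1}{4}$, which counts $4$-subsets of $\{0,\dots,n\}$ by their second element $u$. If $a>0$, sum over $b=1,\dots,a$ with $u=a-b+1$, $v=b-1$: the total is $\binom{a+1}{4}=\varphi(a)$. If $a=-k\le0$, sum over $b=-j$, $0\le j\le k-1$:
\[
\chi(\pi^*L-kF)-\chi(\pi^*L)=\sum_{j=0}^{k-1}(k-1-j)\tbinom{j+2}{2}=\tbinom{k+2}{4}=\varphi(-k).\qedhere
\]
\end{proof}

The same method computes $\chi(X,D)$. We have $\mathcal{O}(D)|_{E_i}=\mathcal{O}_{\mathbb{P}^3}(m_i)$, so raising $m_i$ by one lowers $\chi$ by $\frac16(m_i+1)(m_i+2)(m_i+3)=\varphi(m_i+3)-\varphi(m_i+2)$. Therefore, for all $D$,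
\begin{equation}\label{eq:chiX}
\chi(X,D)=\varphi(d+3)-\sum_{i}\varphi(m_i+2).
\end{equation}

A Cremona transformation is toric, and the fan shows that it factors through flips. Recall that in a smooth toric variety a cone $\tau$ of the fan defines a closed invariant subvariety $V(\tau)$ of codimension $\dim\tau$, whose own fan is the image of the cones containing $\tau$ in the quotient lattice, and that the blow-up of $V(\tau)$ is the star subdivision at the sum of the generators of $\tau$.

\begin{lemma}\label{lem:cremona}
Let $|I|=5$, let $p$ be a configuration in which the $p_i$, $i\in I$, are the coordinate points and the other three points are distinct points of the torus $\{\prod x_i\ne0\}$, and let $p'$ be its image configuration.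
\begin{enumerate}
\item The ten lines $L_{ab}\subset X(p)$, $a,b\in I$, are pairwise disjoint with normal bundle $\mathcal{O}(-1)^3$, and their flip $X^I(p)$ into planes $P_{ab}$ exists.
\item $\operatorname{Cr}_I$ extends to an isomorphism $X^I(p)\cong X^I(p')$. For $I=\{i,j,k,l,m\}$ it maps the strict transform of $L_{ijk}$ onto $P'_{lm}$, and $P_{lm}$ onto the strict transform of $L'_{ijk}$.
\item The indeterminacy locus of $\operatorname{Cr}_I\colon X(p)\dashrightarrow X(p')$ is the union of the ten planes $L_{ijk}$, $i,j,k\in I$, and $\operatorname{Cr}_I$ maps its complement isomorphically onto the complement of the ten planes $L'_{ijk}$. It acts on $\operatorname{Pic}$ by $s_I$.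
\end{enumerate}
\end{lemma}

\begin{proof}
The normal bundle of a line in $\mathbb{P}^4$ is $\mathcal{O}(1)^3$, and blowing up a point of a smooth curve twists its normal bundle down by that point; so $N_{L_{ab}}=\mathcal{O}(-1)^3$.

Let $X_I$ be the blow-up of the five coordinate points. In the lattice generated by $e_i$, $i\in I$, with $\sum e_i=0$, the ray $e_i$ belongs to the hyperplane $x_i=0$, and the point $p_i$ belongs to the cone spanned by the $e_a$, $a\ne i$, whose sum is $-e_i$. So the fan of $X_I$ has the rays $\pm e_i$, with $-e_i$ belonging to $E_i$, and the $20$ maximal cones $\langle -e_i,e_a,e_b,e_c\rangle$ with $a,b,c\ne i$. The line $L_{ij}$ is $V(\langle e_k,e_l,e_m\rangle)$, and this cone lies in exactly two maximal cones, $\langle -e_i,e_k,e_l,e_m\rangle$ and $\langle -e_j,e_k,e_l,e_m\rangle$. Each of the $20$ cones occurs in this way for exactly one line, so the lines are disjoint. Put $v=e_k+e_l+e_m=-e_i-e_j$. Blowing up $L_{ij}$ replaces the two cones by the six cones $\langle -e_i,v,e_a,e_b\rangle$, $\langle -e_j,v,e_a,e_b\rangle$ with $\{a,b\}\subset\{k,l,m\}$. These six cones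 are also the star subdivision at $v$ of the three cones $\langle -e_i,-e_j,e_a,e_b\rangle$, which are smooth because any four of the $e$'s form a basis. Modulo $e_i,e_j$ the three cones give the fan of $\mathbb{P}^2$, so $P_{ij}=V(\langle -e_i,-e_j\rangle)$ is a plane; the exceptional divisor $V(v)$ is $\mathbb{P}^1\times\mathbb{P}^2$, with the rays $-e_i,-e_j$ giving the first factor and $e_k,e_l,e_m$ the second, and it maps to $P_{ij}$ by the second projection. This is the flip of $L_{ij}$.

After the ten flips we have a toric variety $X_I^+$ with the $30$ maximal cones $\langle -e_i,-e_j,e_a,e_b\rangle$, $\{i,j\}\cap\{a,b\}=\emptyset$. This fan is invariant under $-1$, so inversion on the torus extends to an automorphism $\iota$ of $X_I^+$. It exchanges $V(\langle e_l,e_m\rangle)$, the strict transform of the plane $x_l=x_m=0$ spanned by $p_i,p_j,p_k$, with $P_{lm}=V(\langle -e_l,-e_m\rangle)$. The remaining three points lie in the torus, away from all these subvarieties, and $\iota$ maps them to the $p'_l$. Blowing them up gives (1) and (2).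

(3) The complement of the ten planes in $X(p)$ is the complement in $X^I(p)$ of the planes $P_{ab}$ and of the strict transforms of the $L_{ijk}$, and the isomorphism in (2) exchanges these two families. This gives the isomorphism of complements. A general point of $L_{ijk}$ corresponds to a point $y\in P'_{lm}$, and the map $\pi\circ q^{-1}\colon X^I(p')\dashrightarrow X(p')$ is not defined at $y$, since otherwise $\pi$ would be constant on $q^{-1}(y)$, which it maps isomorphically onto $L'_{lm}$. As the indeterminacy locus is closed, it contains $L_{ijk}$. Finally $\iota$ exchanges the rays $e_i$ and $-e_i$, so $\operatorname{Cr}_I$ exchanges the classes $E_i$ and $H-E_{I\setminus i}$ for $i\in I$ and fixes the other $E_l$. These classes generate $\operatorname{Pic}$, and $s_I$ acts on them in the same way.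
\end{proof}

\section{General position and the $36$ curves}\label{sec:general}

\subsection{A stable open set}
We shall change the configuration by Cremona transformations many times, so the genericity conditions must survive all such changes. That this can be arranged on an open set, and not only outside countably many closed sets, is a consequence of the finiteness of $W$. Consider the following projectively invariant conditions.
\begin{itemize}
\item[(P1)] Any five of the points span $\mathbb{P}^4$.
\item[(P2)] For all $i\ne j$, the images in $\mathbb{P}^2$ of the six points $p_k$, $k\ne i,j$, under projection from the line $p_ip_j$ do not lie on a conic.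
\item[(P3)] The images $q_2,\dots,q_8\in\mathbb{P}^3$ of $p_2,\dots,p_8$ under projection from $p_1$ impose independent conditions on quadrics, and the net of quadrics through them has a finite reduced base scheme.
\end{itemize}

\begin{lemma}\label{lem:omega}
The set $\Omega$ of configurations satisfying \emph{(P1)--(P3)} is open and dense in $(\mathbb{P}^4)^8$.
\end{lemma}

\begin{proof}
Conditions (P1) and (P2) say that finitely many determinants, none identically zero, do not vanish. For (P3) it suffices to show that the condition on $(q_2,\dots,q_8)$ defines a nonempty open subset of $(\mathbb{P}^3)^7$. Independence defines an open set $T$. Over $T$ the nets form a vector bundle, and their base schemes form a closed subscheme $Z\subset\mathbb{P}^3\times T$. The fiber $Z_t$ is finite and reduced if and only if it misses the support of $\Omega^1_{Z/T}$; this support is closed and $Z\to T$ is proper, so the condition is open.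

For nonemptiness take seven of the eight points $(t:x:y:z)=(1:\pm1:\pm1:\pm1)$. Quadrics restrict on the eight points to the span of the functions $1,x,y,z,xy,xz,yz$ on $\{\pm1\}^3$. These are seven of the eight characters of this group, so their span consists of the functions $f$ with $\sum f\cdot xyz=0$. Since $xyz$ vanishes nowhere, such an $f$ vanishing at seven points vanishes at the eighth. Hence the quadrics through the seven points form the kernel of the restriction map, of dimension $10-7=3$, which is $\langle x^2-t^2,y^2-t^2,z^2-t^2\rangle$; its base scheme consists of the eight reduced points.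
\end{proof}

By a \emph{generator} we mean a map $\operatorname{Cr}_I$ or a relabeling of the points. A generator $g$ applied to a configuration $p$ with (P1) gives a configuration $gp$, up to projectivity, and a pseudo-isomorphism $X(p)\dashrightarrow X(gp)$ acting on $\operatorname{Pic}=\mathbb{Z}^9$ by the corresponding generator of $W$. Let $\mathcal{U}$ be the set of $p\in\Omega$ such that every finite sequence of generators applied to $p$ stays in $\Omega$. By definition $\mathcal{U}$ is stable under generators and projectivities.

\begin{proposition}\label{prop:U}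
\begin{enumerate}
\item A pseudo-isomorphism $X(p)\dashrightarrow X(p')$ acting as the identity on $\mathbb{Z}^9$ is induced by a projectivity carrying $p_i$ to $p'_i$.
\item $\mathcal{U}$ is open and dense.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The map identifies $H^0(X(p'),H)$ with $H^0(X(p),H)$, so the induced birational map of $\mathbb{P}^4$ is a projectivity. It maps $E_i$, the only effective divisor in its class, birationally to $E'_i$, so the projectivity sends $p_i$ to $p'_i$.

(2) Let $\Omega_k$ be the set of $p$ such that all sequences of at most $k$ generators stay in $\Omega$; then $\Omega_0=\Omega$ and $\Omega_{k+1}=\{p\in\Omega_k: gp\in\Omega_k\text{ for all }g\}$. These sets are dense open. Indeed, fix $I$ and $l\notin I$ and normalize the points $p_i$, $i\in I$, to the coordinate points and $p_l$ to $(1:\dots:1)$. An invariant dense open set of configurations with (P1) then corresponds to a dense open subset of $(\mathbb{G}_m^4)^2$, the positions of the last two points, and $\operatorname{Cr}_I$ acts on $(\mathbb{G}_m^4)^2$ by inversion, an automorphism.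

Choose $N$ such that every element of the finite group $W$ is a word of length $\le N$ in the generators. We claim $\Omega_N=\mathcal{U}$. Let $p\in\Omega_N$, and suppose that $g_1p,\dots,g_k\cdots g_1p$ lie in $\Omega$. For a generator $g$ the configuration $q=gg_k\cdots g_1p$ is defined. Write the element $gg_k\cdots g_1\in W$ as a word of length $\le N$ and apply this word to $p$; the result $q'$ lies in $\Omega$. The composite $X(q)\dashrightarrow X(p)\dashrightarrow X(q')$ acts trivially on $\mathbb{Z}^9$, so $q$ is projectively equivalent to $q'$ by (1), and $q\in\Omega$. Induction on $k$ gives $p\in\mathcal{U}$.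
\end{proof}

From now on $p\in\mathcal{U}$ and $X=X(p)$. For $w\in W$, a word for $w$ gives a configuration $p^w\in\mathcal{U}$ and a pseudo-isomorphism $X(p)\dashrightarrow X(p^w)$ acting by $w$ on $\mathbb{Z}^9$; by Proposition~\ref{prop:U}(1) both are unique up to projectivity. We call this \emph{the frame $w$}. In particular $h^0(X(p),D)=h^0(X(p^w),wD)$.

\begin{lemma}\label{lem:divisors}
Each Weyl class $A$ contains exactly one effective divisor, which is prime and is again denoted $A$. These are the Weyl divisors, and $k_A(D)=\max(0,-\langle A,D\rangle)$. If $R\ne A$ is a prime divisor, then $\langle A,R\rangle\ge0$.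
\end{lemma}

\begin{proof}
In a frame $w$ with $wA=E_1$ the first statement holds, and $\langle A,R\rangle$ is the multiplicity at $p^w_1$ of the image of $R$ in $\mathbb{P}^4$, or $0$ if $R$ is another exceptional divisor. A divisor never lies in an indeterminacy locus, so the Weyl divisors are the strict transforms of the hyperplanes $L_J$, $|J|=4$, under all words, and their classes form the orbit of $H-E_J\in WE_1$. Finally $k_{L_J}(D)=\max(0,m_J-3d)=\max(0,-\langle H-E_J,D\rangle)$, and the formula propagates since $\langle A,s_ID\rangle=\langle s_IA,D\rangle$.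
\end{proof}

\subsection{Lines and quartics}
We recall three facts about rational normal quartics in $\mathbb{P}^4$. Through seven points, any five of which span $\mathbb{P}^4$, there is exactly one. A subscheme of length $\ell\le5$ of such a curve spans a $\mathbb{P}^{\ell-1}$. An irreducible curve of degree $4$ that spans $\mathbb{P}^4$ is a rational normal quartic. Let $C_a\subset X$ be the strict transform of the rational normal quartic through the $p_i$, $i\ne a$. The \emph{$36$ curves} are the $L_{ij}$ and the $C_a$; their roots are $r_{L_{ij}}=\beta_{ij}$ and $r_{C_a}=\gamma_a$. We use repeatedly that the strict transforms of two smooth subvarieties through $p_i$ meet on $E_i$ if and only if their tangent spaces at $p_i$ have a common nonzero vector.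

\begin{proposition}\label{prop:curves}
\begin{enumerate}
\item $C_a\cap L_{ijk}=\emptyset$ for all $a,i,j,k$, and $L_{ab}\cap L_{ijk}=\emptyset$ unless $\{a,b\}\subset\{i,j,k\}$. For each of the $36$ curves, $D\cdot C=\lambda_{r_C}(D)$.
\item Let $\operatorname{Cr}_I\colon X(p)\dashrightarrow X(p')$ and $I^c=\{j,k,l\}$. The $26$ curves other than the $L_{ab}$, $a,b\in I$, avoid the indeterminacy locus, and for $i\in I$
\[
L_{ij}\mapsto L'_{ij},\qquad L_{jk}\mapsto C'_l,\qquad C_l\mapsto L'_{jk},\qquad C_i\mapsto C'_i .
\]
\item The $36$ curves are pairwise disjoint, have normal bundle $\mathcal{O}(-1)^3$, and each has a neighborhood in which its flip exists.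
\item The Weyl curves are the $36$ curves, and $k_C(D)=\max(0,-D\cdot C)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) If $\{a,b\}\cap\{i,j,k\}=\emptyset$, the line and the plane span $\mathbb{P}^4$ by (P1) and are disjoint. If they share one index, the line is not contained in the plane, so they meet only in that point, with independent tangent spaces.

Let $i,j,k\ne a$. The plane $p_ip_jp_k$ contains no subscheme of length $4$ of the quartic, so it meets the quartic only in $p_i,p_j,p_k$ and contains none of the three tangent lines. Hence $C_a\cap L_{ijk}=\emptyset$. Now consider the plane $p_ip_jp_a$. Projection from the line $p_ip_j$ maps the quartic isomorphically onto a conic $\Gamma$, since it is given by the complete system of degree $4-2$. The points of $\Gamma$ are the planes $\langle p_i,p_j,x\rangle$ for $x\ne p_i,p_j$ on the quartic and the two planes spanned by the line $p_ip_j$ and the tangent line at $p_i$ or $p_j$. The conic $\Gamma$ contains the images of the five points $p_k$, $k\ne i,j,a$, so by (P2) it does not contain the image of $p_a$. Thus the plane $p_ip_jp_a$ is none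 of these planes: it meets the quartic only in $p_i,p_j$ and contains neither tangent line. Hence $C_a\cap L_{ija}=\emptyset$, and $p_a$ is not on the quartic. The formula for $D\cdot C$ now follows from the first two rows of the table.

(2) The first claim is (1) with Lemma~\ref{lem:cremona}(3). For such a curve $C$ with image $C'$ we have $D\cdot C'=s_ID\cdot C$, so
\[
H\cdot C'=(4H-3E_I)\cdot C,\qquad E_i\cdot C'=(H-E_{I\setminus i})\cdot C\ \ (i\in I),\qquad E_l\cdot C'=E_l\cdot C\ \ (l\notin I).
\]
For $L_{ij}$ the degree is $4-3=1$, and $C'$ meets $E'_i$ and $E'_j$. For $L_{jk}$ the degree is $4$, and $C'$ meets $E'_j$, $E'_k$ and the five $E'_i$. For $C_l$ the degree is $16-15=1$, and $C'$ meets $E'_j,E'_k$. For $C_i$ the degree is $16-12=4$, and $C'$ meets $E'_j,E'_k,E'_l$ and, with intersection number $4-3=1$, the $E'_{i'}$ with $i'\in I\setminus i$. An irreducible curve of degree $1$ through two of the points is the line, and one of degree $4$ through seven of the points of $p'\in\mathcal{U}$ spans $\mathbb{P}^4$, so it is the rational normal quartic through them.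

(3) Two lines lie in a common set of ten as in Lemma~\ref{lem:cremona}(1), so they are disjoint; the same lemma gives the normal bundle and the flip of a line. Every line lies in some $L_{ijk}$, so it is disjoint from $C_a$ by (1). Given $a\ne b$, choose $c\neq a,b$ and let $I=\{a,b,c\}^c$. By (2), $\operatorname{Cr}_I$ is an isomorphism near $C_a$ and $C_b$ and maps them to the disjoint lines $L'_{bc}$, $L'_{ac}$. This proves everything for the quartics.

(4) The lines $L_{ab}$, $a,b\in I$, lie in the indeterminacy locus of $\operatorname{Cr}_I$. So by (2) the collection of the $36$ curves is closed under the allowed operations, and each $C'_l$ is the image of a line. The formula for $k_C$ holds for lines and propagates because $s_ID\cdot C=D\cdot C'$.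
\end{proof}

\section{The fourfold $Y$ and its $240$ planes}\label{sec:Y}

By Proposition~\ref{prop:curves}(3) and Lemma~\ref{lem:local}(3), the flip $Y=Y(p)$ of the $36$ curves exists. It is a smooth complete fourfold with pairwise disjoint planes $P_C$, with $X\setminus\bigcup C\cong Y\setminus\bigcup P_C$, and with morphisms $\pi\colon\tilde X\to X$, $q\colon\tilde X\to Y$ from the blow-up of the $36$ curves, whose exceptional divisors we call $F_C$. We identify $\operatorname{Pic}(Y)=\operatorname{Pic}(X)$ and denote prime divisors on $X$ and $Y$ by the same letter. Lemma~\ref{lem:chi} and \eqref{eq:chiX} give $D|_{P_C}=\mathcal{O}(-\lambda_{r_C}(D))$ and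
\begin{equation}\label{eq:chiY}
\chi(Y,D)=\varphi(d+3)-\sum_i\varphi(m_i+2)+\sum_{r\in R_c}\varphi(\lambda_r(D)).
\end{equation}
Let $L^Y_{ijk}\subset Y$ be the strict transform of $L_{ijk}$.

\begin{proposition}\label{prop:Yinv}
$\operatorname{Cr}_I$ extends to an isomorphism $Y(p)\cong Y(p')$. For $I=\{i,j,k,l,m\}$ it maps $L^Y_{ijk}$ onto $P'_{L_{lm}}$. Consequently every frame $w$ gives an isomorphism $Y(p)\cong Y(p^w)$ acting by $w$ on $\operatorname{Pic}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:local}, $Y(p)$ is the flip of the remaining $26$ curves in $X^I(p)$. The isomorphism $X^I(p)\cong X^I(p')$ of Lemma~\ref{lem:cremona}(2) matches these curves by Proposition~\ref{prop:curves}(2), so it extends to the flips by uniqueness. The last flips take place away from $P'_{lm}$, so the statement on planes is that of Lemma~\ref{lem:cremona}(2).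
\end{proof}

So $Y$ carries $36$ disjoint planes for each frame. We now show that all these planes together form a set of $240$, one for each root. For $r\in R$ choose $w\in W$ with $wr=\beta_{12}$ and let $P_r\subset Y$ be the plane corresponding to $P_{L_{12}}\subset Y(p^w)$. By \eqref{eq:lambda},
\begin{equation}\label{eq:Pr}
D|_{P_r}=\mathcal{O}(-\lambda_r(D)),\qquad -K|_{P_r}=\mathcal{O}(1).
\end{equation}

\begin{lemma}\label{lem:planes}
\begin{enumerate}
\item Let $u\in W$ and let $C$ be one of the $36$ curves of $X(p^u)$. The plane of $Y$ corresponding to $P_C\subset Y(p^u)$ is $P_r$ with $r=u^{-1}r_C$. In particular $P_r$ does not depend on $w$, $P_{r_C}=P_C$, and the isomorphism $Y(p)\cong Y(p^u)$ maps $P_r$ to $P_{ur}$.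
\item $L^Y_{J^c}=P_{\alpha_J}$ for $|J|=5$.
\item For $r\ne r'$ the intersection $P_r\cap P_{r'}$ is finite.
\item If $A,B$ are Weyl divisors with $\langle A,B\rangle=0$, then $A\cap B\subset\bigcup_rP_r$ in $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $E_1\cap E_2=\emptyset$ in $X(p^w)$, the intersection of $E_1$ and $E_2$ in $Y(p^w)$ lies in the union of the $36$ planes of the frame $w$.

(1) Let $P$ be the plane in question; then $D|_P=\mathcal{O}(-\lambda_r(D))$, as for $P_r$. Let $w$ be the element used to define $P_r$, and $A=w^{-1}E_1$, $B=w^{-1}E_2$. Then $\lambda_r(A)=\lambda_{\beta_{12}}(E_1)=1$, so the prime divisor $A$ has degree $-1$ on the lines of $P$ and must contain $P$; the same holds for $B$. Hence $P$ corresponds to a plane $P_{C'}$ of the frame $w$. Comparing degrees of lines gives $\lambda_{r_{C'}}=\lambda_{\beta_{12}}$, so $C'=L_{12}$ and $P=P_r$.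

(2) Let $J^c=\{i,j,k\}\subset I=\{i,j,k,l,m\}$. By Proposition~\ref{prop:Yinv} and (1), $L^Y_{ijk}=P_r$ with $r=s_I\beta_{lm}$. We have $\langle\beta_{lm},\alpha_I\rangle=6-7=-1$ and $\beta_{lm}-\alpha_I=H-E_{I^c}-E_l-E_m=\alpha_J$.

(3) A common curve, of degree $e$ in $P_r$ and $e'$ in $P_{r'}$, would give $e\lambda_r=e'\lambda_{r'}$. Evaluating at $-K$ gives $e=e'$, so $r=r'$.

(4) By Lemma~\ref{lem:pairs} there is a frame with $(A,B)=(E_1,E_2)$; use the first sentence and (1).
\end{proof}

For $r\notin R_c$ the plane $P_r$ is none of the $P_C$. Let $S_r\subset X$ be its strict transform, the closure of $P_r\setminus\bigcup P_C$. These are $204$ distinct irreducible surfaces, and $S_{\alpha_J}=L_{J^c}$.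

\begin{proposition}\label{prop:surfaces}
The Weyl surfaces are the $204$ surfaces $S_r$, $r\notin R_c$, and $k_{S_r}(D)=\max(0,\lambda_r(D))$.
\end{proposition}

\begin{proof}
The formula holds for the planes $S_{\alpha_J}$ by the table. By Lemma~\ref{lem:cremona}(3), $S_r$ lies in the indeterminacy locus of $\operatorname{Cr}_I$ if and only if $r=\alpha_J$ with $J^c\subset I$. Suppose it does not. Then $\operatorname{Cr}_I(S_r)$ is a surface in $X(p')$ whose strict transform in $Y(p')$ is the image $P'_{s_Ir}$ of $P_r$. A plane $P'_C$ is not the strict transform of a surface of $X(p')$, so $s_Ir\notin R_c$ and $\operatorname{Cr}_I(S_r)=S'_{s_Ir}$. Moreover $\lambda_r(s_ID)=\lambda_{s_Ir}(D)$, so the formula propagates. It remains to reach every type of root outside $R_c$ from the plane roots by allowed steps; within a type, permutations are transitive.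
\begin{itemize}
\item $r=\alpha_J$, $I\setminus J=\{a\}$, $J\setminus I=\{b\}$: here $J^c\not\subset I$, $\langle\alpha_J,\alpha_I\rangle=3-4=-1$, and $s_Ir=\alpha_J-\alpha_I=E_a-E_b$.
\item $r=\alpha_J$, $I=J$: here $J^c\not\subset I$ and $s_Ir=-\alpha_J$.
\item $r=-\alpha_J$, $I\cap J=\{i,j\}$: the product is $-1$ and $s_Ir=-\alpha_J-\alpha_I=-\beta_{ij}$.
\item $r=-\beta_{ij}$, $I^c=\{i,j,a\}$: the product is $-1$ and $s_Ir=-\beta_{ij}-\alpha_I=-\gamma_a$.\qedhere
\end{itemize}
\end{proof}

All Weyl cycles are now known, and we can rewrite $\operatorname{wdim}$ in a form whose $W$-invariance is evident. For any $D\in\mathbb{Z}^9$ put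
\begin{equation}\label{eq:Phi}
\Phi(D)=\chi(Y,D)-\sum_{r\in R,\ \lambda_r(D)>0}\varphi(\lambda_r(D))+\sum_{A\in WE_1}\binom{k_A(D)}{4}.
\end{equation}
The first two terms are what Lemma~\ref{lem:chi} would give if we could flip every plane $P_r$ on which $D$ is negative.

\begin{proposition}\label{prop:Phi}
The function $\Phi$ does not depend on $p$ and is $W$-invariant. For all $D$,
\begin{equation}\label{eq:Phi2}
\Phi(D)=\varphi(d+3)-\sum_i\varphi(m_i+2)+\sum_C\binom{k_C+2}{4}-\sum_{r\notin R_c}\binom{k_{S_r}+1}{4}+\sum_{A}\binom{k_A}{4}.
\end{equation}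
If $d\ge0$ and all $m_i\ge0$, then $\Phi(D)=\operatorname{wdim}(D)$. If $d\ge0$, then $\Phi(D)$ is the right-hand side of the formula in Theorem~\ref{thm:B}(1).
\end{proposition}

\begin{proof}
The right-hand side of \eqref{eq:chiY} does not depend on $p$, and $\chi(Y(p),D)=\chi(Y(p^w),wD)$ by Proposition~\ref{prop:Yinv}. The two sums in \eqref{eq:Phi} are permuted by $W$. Insert \eqref{eq:chiY} in \eqref{eq:Phi}: curve roots with $\lambda_r>0$ cancel, a curve root with $\lambda_r=-k\le0$ leaves $\varphi(-k)=\binom{k+2}{4}$, and a root outside $R_c$ with $\lambda_r=k>0$ leaves $-\binom{k+1}{4}$. This is \eqref{eq:Phi2}. For $d,m_i\ge0$ it agrees term by term with \eqref{eq:wdim}, by \eqref{eq:phivalues}. If $m_i\ge0$ then $k_{E_i}=0$; if $m_i=-k<0$, then $k_{E_i}=k$ and the terms $-\varphi(2-k)=-\binom k4$ and $\binom{k_{E_i}}{4}$ cancel. This gives the last claim.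
\end{proof}

It remains to prove that $h^0(X,D)=\Phi(D)$ for every $\mathbb{Q}$-effective $D$.

\section{$Y$ is a Fano fourfold}\label{sec:fano}

We use the Nakai--Moishezon criterion for complete schemes (\cite{Kle}; \cite[I.5.1]{HarA}): a Cartier divisor $L$ on a complete scheme is ample if and only if $L^{\dim Z}\cdot Z>0$ for every irreducible closed subvariety $Z$ of positive dimension. To apply it we need many effective divisors in a multiple of $-K$; they come from the decompositions $-2K=A+\bar A$, whose intersections are controlled by Lemma~\ref{lem:planes}(4).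

\begin{proposition}\label{prop:fano}
$-K_Y$ is ample. In particular $Y$ is projective, and $\mathbf{B}(-K_X)$ is contained in the union of the $36$ curves.
\end{proposition}

\begin{proof}
Let $Z\subset Y$ be irreducible of dimension $n\ge1$. If $Z\subset P_r$ for some $r$, then $(-K)^n\cdot Z>0$ by \eqref{eq:Pr}. Assume that $Z$ lies in no $P_r$; then by Lemma~\ref{lem:planes}(4) it does not lie in two orthogonal Weyl divisors. If for each $i=1,2,3$ we had $Z\subset E_i$ or $Z\subset\bar E_i$, then $Z$ would lie in two of the $E_i$ or in two of the $\bar E_i$, which are orthogonal. So for some $i$ the divisor $B=E_i+\bar E_i\sim-2K$ does not contain $Z$.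

\emph{Curves.} Let $Z=\Gamma$ be a curve. Then $-2K\cdot\Gamma=B\cdot\Gamma\ge0$; suppose $K\cdot\Gamma=0$. For orthogonal Weyl divisors $A,A'$ the numbers $A\cdot\Gamma$, $A'\cdot\Gamma$ are not both negative, since then $\Gamma\subset A\cap A'$. They are not both positive either, since $\bar A\cdot\Gamma=-A\cdot\Gamma$ and $\bar A,\bar A'$ are orthogonal. So on a family of pairwise orthogonal Weyl divisors, $\Gamma$ takes at most one positive and at most one negative value. Put $a_i=E_i\cdot\Gamma$, $h=H\cdot\Gamma$, so that $5h=3\sum a_i$. After relabeling, $a_i=0$ for $i\ne1,8$. The family $s_IE_i=H-E_{I\setminus i}$, $i\in I$, is pairwise orthogonal. For $I=\{2,\dots,6\}$ all five values equal $h$, so $h=0$ and $a_1+a_8=0$. For $I=\{1,\dots,5\}$ the four values with $i\neq1$ equal $-a_1$, so $a_1=a_8=0$. Thus every line bundle on $Y$ has degree $0$ on $\Gamma$.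

On a variety not yet known to be projective this needs to be excluded directly. Let $\tilde\Gamma\subset\tilde X$ be the strict transform of $\Gamma$; it lies in no $F_C$. By Lemma~\ref{lem:chi},
\[
0=H\cdot\Gamma=\pi^*H\cdot\tilde\Gamma+\sum_C(H\cdot C)\,F_C\cdot\tilde\Gamma ,
\]
where all terms are $\ge0$ and $H\cdot C>0$. So $\tilde\Gamma$ meets no $F_C$, and $\Gamma$ is a complete curve in $Y\setminus\bigcup P_C=X\setminus\bigcup C$ on which every line bundle of $X$ has degree $0$. This is impossible since $X$ is projective. Hence $-K\cdot\Gamma>0$ for all curves of $Y$.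

\emph{Induction.} Let $n\ge2$. The variety $Z$ contains a complete curve, being the image of a closed subvariety of the projective variety $\tilde X$, so $-2K|_Z$ is not trivial and the effective Cartier divisor $B|_Z$ is not empty. If $\sum n_jZ_j$ is its cycle, then $(-2K)^n\cdot Z=\sum n_j(-2K)^{n-1}\cdot Z_j>0$ by induction.

For the last claim, a multiple of $-K_Y$ is base point free, and base loci agree on $X\setminus\bigcup C$.
\end{proof}

\begin{example}\label{ex:antican}
For $D=-mK$, $m\ge0$, no further flip is needed: $D-K$ is ample on $Y$, so Kodaira vanishing and \eqref{eq:chiY} give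
\[
h^0(X,-mK)=\chi(Y,-mK)=\binom{5m+4}{4}-8\binom{3m+3}{4}+36\binom{m+2}{4}.
\]
For $m=1$ this is $126-120=6$. For $m=2$ it is $1001-1008+36=29$; the lines contribute $28$ and the quartics $8$, so the nonlinear Weyl cycles cannot be left out.
\end{example}

\section{Removing fixed Weyl divisors}\label{sec:fixed}

If $\langle A,D\rangle=-k<0$ for a Weyl divisor $A$, then $kA$ splits off from every member of $|D|$. We must show that $\Phi$ does not notice this. Effectivity enters through the following inequalities.

\begin{lemma}\label{lem:ineq}
If $D$ is $\mathbb{Q}$-effective, then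
\[
d\ge0,\qquad m_j\le d,\qquad m_T\le4d\ \ (|T|=6),\qquad |m|\le5d .
\]
\end{lemma}

\begin{proof}
We may assume that $D$ is an effective divisor. Through a general point $x\notin D$ there pass a line missing all $p_i$, the line $xp_j$, which misses the other points, and the rational normal quartic through $x$ and the six points of $T$. This quartic misses $p_l$, $l\notin T$, since $x$ is not on the unique quartic through $T\cup\{l\}$. The strict transforms are not contained in $D$, and $D$ has degree $d$, $d-m_j$, $4d-m_T$ on them. For the last inequality let $R$ be a prime divisor. The Weyl divisors $E_1,\bar E_1,E_2,\bar E_2$ are distinct, so $R\ne E_i,\bar E_i$ for $i=1$ or $2$, and $\langle -2K,R\rangle=\langle E_i,R\rangle+\langle\bar E_i,R\rangle\ge0$ by Lemma~\ref{lem:divisors}. Hence $3(5d-|m|)=\langle -K,D\rangle\ge0$.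
\end{proof}

\begin{lemma}\label{lem:remove}
Let $D$ be $\mathbb{Q}$-effective, $A$ a Weyl divisor with $\langle A,D\rangle=-k<0$, and $D'=D-kA$. Then $D'$ is $\mathbb{Q}$-effective, $h^0(X,D)=h^0(X,D')$ and $\Phi(D)=\Phi(D')$.
\end{lemma}

\begin{proof}
All statements are invariant under change of frame, so let $A=E_1$. Then $m_1(D)=-k$, $m_1(D')=0$. For $0\le j<k$ the bundle $\mathcal{O}(D-jE_1)|_{E_1}=\mathcal{O}(j-k)$ has no sections, so $h^0(D-jE_1)=h^0(D-(j+1)E_1)$ and $h^0(D)=h^0(D')$. The same argument for multiples of $D$ shows that $D'$ is $\mathbb{Q}$-effective. We compare the terms of \eqref{eq:Phi2} for $D=D'+kE_1$ and $D'$; the numbers $d,m_2,\dots,m_8$ agree.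

\emph{The point $p_1$ and the divisor $E_1$.} For $D'$ both terms are $0$. For $D$ they are $-\varphi(2-k)+\binom k4=0$.

\emph{Weyl divisors $B\ne E_1$.} Let $t=\langle B,E_1\rangle\ge0$, so that $\langle B,D\rangle=\langle B,D'\rangle+kt$. If $t=0$ nothing changes. If $t\ge1$, we show $\langle B,D'\rangle\ge0$, so that $k_B(D)=k_B(D')=0$. The form $\langle B,\cdot\rangle$ is negative on $B$, so we correct it: put $N=B+tE_1$. Then $\langle N,E_1\rangle=0$, $\langle N,B\rangle=t^2-1\ge0$, and $\langle N,R\rangle\ge0$ for all other prime divisors $R$ by Lemma~\ref{lem:divisors}. Hence $\langle N,D'\rangle\ge0$, and $\langle N,D'\rangle=\langle B,D'\rangle$ because $m_1(D')=0$.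

\emph{Roots.} Let $c=\langle r,E_1\rangle$; then $\lambda_r(D)=\lambda_r(D')+k(c-1)$. For $c=1$ nothing changes. We claim that $\lambda_r(D')\ge0$ if $c=2$ and $\lambda_r(D')\le0$ if $c\le0$. For $u\in\operatorname{Stab}_W(E_1)$ the class $uD'$ is $\mathbb{Q}$-effective on $X(p^u)$ with $m_1=0$, and $\lambda_r(D')=\lambda_{ur}(uD')$. So by Lemma~\ref{lem:stab} it suffices to test one root for each $c$ on all $\mathbb{Q}$-effective classes with $m_1=0$, using Lemma~\ref{lem:ineq}:
\[
\begin{array}{lll}
c=2: & r=\beta_{12}, & \lambda_r=d-m_2\ge0;\\
c=0: & r=\alpha_{\{4,\dots,8\}}, & \lambda_r=m_2+m_3-2d\le0;\\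
c=-1: & r=E_1-E_2, & \lambda_r=m_{\{3,\dots,8\}}-5d\le -d\le 0;\\
c=-2: & r=-\beta_{12}, & \lambda_r=3m_2+2m_{\{3,\dots,8\}}-11d\le3d+8d-11d=0.
\end{array}
\]
If $c=2$, then $r$ is a curve root and $\lambda_r(D)\ge\lambda_r(D')\ge0$, so $k_C=0$ for both classes. If $c\le0$, then $r\notin R_c$ and $\lambda_r(D)\le\lambda_r(D')\le0$, so $k_{S_r}=0$ for both.
\end{proof}

Let $\mathcal{C}\subset\operatorname{Pic}(X)\otimes\mathbb{R}$ be the cone
\[
\mathcal{C}=\{m_1\ge m_2\ge\dots\ge m_8\ge0,\quad 3d\ge m_1+\dots+m_5,\quad d\ge m_1\}.
\]

\begin{proposition}\label{prop:reduce}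
\begin{enumerate}
\item If $M$ is $\mathbb{Q}$-effective and $\langle A,M\rangle\ge0$ for all Weyl divisors $A$, then $wM\in\mathcal{C}$ for some $w\in W$.
\item For every $\mathbb{Q}$-effective $D$ there is $M$ as in (1) with $h^0(X,D)=h^0(X,M)$ and $\Phi(D)=\Phi(M)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) In the finite orbit $WM$ choose an element $wM=(d;m)$ with $d$ minimal and, after a permutation, $m_1\ge\dots\ge m_8$. Minimality gives $4d-m_{\{1,\dots,5\}}\ge d$. Moreover $m_8=\langle w^{-1}E_8,M\rangle\ge0$, and $d\ge m_1$ by Lemma~\ref{lem:ineq} in the frame $w$.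

(2) Apply Lemma~\ref{lem:remove} repeatedly. Each step lowers $\langle -K,D\rangle$ by $3k>0$, and this number stays $\ge0$ by Lemma~\ref{lem:ineq}, so the process stops.
\end{proof}

\section{The cone $\mathcal{C}$}\label{sec:cone}

A contraction that appears in the minimal model program for a class $G$ has its exceptional locus in $\mathbf{B}(G)$. To recognize the exceptional planes we therefore bound the surfaces in $\mathbf{B}(G)$ for $G\in\mathcal{C}$. Since $\mathbf{B}$ of a sum lies in the union of the $\mathbf{B}$ of the summands, it is enough to treat generators.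

\begin{lemma}\label{lem:gens}
Every rational class in $\mathcal{C}$ is a nonnegative rational combination of
\[
H,\ (1;1),\ (1;1^2),\ (1;1^3),\ (2;2,2,1,1),\ (3;3,2^3),\ (4;3^4),
\]
\[
(2;2,1^{j-1}),\quad (3;3,3,1^{j-2}),\quad (5;3^j)\qquad(5\le j\le8).
\]
\end{lemma}

\begin{proof}
Put $v_j=(\frac13\min(j,5);1^j)$, $1\le j\le8$, and $m_9=0$. Every class is
\[
D=\bigl(d-\tfrac13(m_1+\dots+m_5)\bigr)H+\sum_{j=1}^8(m_j-m_{j+1})v_j ,
\]
so $\mathcal{C}$ consists of the nonnegative combinations of $H,v_1,\dots,v_8$ on which $\ell=d-m_1$ is $\ge0$. The values of $\ell$ on $H,v_1,v_2,v_3,v_4$ and $v_j$ ($j\ge5$) are $1,-\frac23,-\frac13,0,\frac13,\frac23$. If such a combination involves $y\in\{v_1,v_2\}$, it also involves some $x$ with $\ell(x)>0$. Subtract the largest multiple of $\ell(x)y-\ell(y)x$ that keeps the coefficients $\ge0$; this preserves $\ell$ and removes $x$ or $y$. By induction $\mathcal{C}$ is generated by $H$, $v_3$, $3v_4=(4;3^4)$, $3v_j=(5;3^j)$ and by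
\[
v_1+\tfrac23H=(1;1),\quad v_2+\tfrac13H=(1;1^2),\quad v_1+2v_4=(3;3,2^3),\quad v_2+v_4=(2;2,2,1,1),
\]
\[
v_1+v_j=(2;2,1^{j-1}),\qquad 2v_2+v_j=(3;3,3,1^{j-2})\qquad(j\ge5).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:base}
Every rational $G\in\mathcal{C}$ is $\mathbb{Q}$-effective, and $\mathbf{B}(G)\subset X$ is contained in the union of the planes $L_{ijk}$ and finitely many curves. In particular $\mathbf{B}(G)$ contains no divisor, every irreducible surface in $\mathbf{B}(G)$ is one of the $L_{ijk}$, and $\langle A,G\rangle\ge0$ for all Weyl divisors $A$.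
\end{lemma}

\begin{proof}
The last claim follows from Lemma~\ref{lem:divisors}, because a multiple of $G$ is represented by an effective divisor not containing $A$. We prove the first sentence for each generator. A section of a line bundle vanishing at $p_k$ gives, after division by the equation of $E_k$, a section on the blow-up whose restriction to $E_k=\mathbb{P}(T_{p_k}\mathbb{P}^4)$ is its differential at $p_k$.

\emph{Sums of hyperplanes.} Let $|J|\le3$ and let $\Lambda$ be the span of the $p_j$, $j\in J$. The hyperplanes containing $\Lambda$ cut out $\Lambda$, their differentials cut out $\mathbb{P}(T_{p_j}\Lambda)$ on $E_j$, and by (P1) a general one misses $p_l$, $l\notin J$. So $|H-E_J|$ is base point free for $|J|\le1$ and has base locus $L_J$ for $|J|=2,3$. The classes $(2;2,2,1,1)$, $(3;3,2^3)$, $(4;3^4)$ are the sums of the $H-E_J$ over $J\in\{123,124\}$, $\{123,124,134\}$, $\{123,124,134,234\}$.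

\emph{Pull-backs under projections.} Let $J=\{1\}$ or $\{1,2\}$, let $X_J$ be the blow-up of $\mathbb{P}^4$ at the points of $J$, let $V\subset X_J$ be the complement of the base locus of $|H-E_J|$, and let $g\colon V\to\mathbb{P}^{4-|J|}$ be the induced morphism. For $k\notin J$ the map $g$ is a linear projection near $p_k$, hence a submersion, and the points $q_k=g(p_k)$ are distinct by (P1). Let $T\subset J^c$, and let $\mathcal{S}$ be a space of forms of degree $e$ vanishing at the $q_k$, $k\in T$, with finite common zero set $Z$, such that $q_l\notin Z$ for $l\notin J\cup T$ and the differentials of the forms at each $q_k$, $k\in T$, span the cotangent space. Pulling back gives sections of $e(H-E_J)-E_T$ on $X$. Over $V$, their common zeros off the $E_k$, $k\notin J$, lie in $g^{-1}(Z)$; there are none on $E_l$ for $l\notin J\cup T$; and on $E_k$, $k\in T$, they form $\mathbb{P}(\ker dg_{p_k})$, the trace of the strict transform of the fiber $g^{-1}(q_k)$. So over $V$ the base locus lies in the strict transform of $g^{-1}(Z)$.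

For $(2;2,1^{j-1})$ take $J=\{1\}$, so that $V=X_J$ and the fibers of $g$ are curves, and let $\mathcal{S}$ be the space of quadrics through $q_2,\dots,q_j$. It contains the net of (P3), whose base scheme is finite and reduced; so $Z$ is finite and the differentials span. By independence, $q_l\notin Z$ for $l>j$. The base locus lies in finitely many curves.

For $(3;3,3,1^{j-2})$ take $J=\{1,2\}$ and let $\mathcal{S}$ be the space of plane cubics through $q_3,\dots,q_j$. No three of $q_3,\dots,q_8$ are collinear by (P1), and the six do not lie on a conic by (P2). For at most six such points the cubics through them embed the blown-up plane in projective space \cite[V.4]{HarAG}. In particular the system is base point free on the blow-up, which says that $Z=\{q_3,\dots,q_j\}$ and that the differentials span. The fiber $g^{-1}(q_k)$ is cut out by the hyperplanes containing the plane $p_1p_2p_k$, as sections of $H-E_1-E_2$, so it lies in the strict transform of this plane. The base locus is contained in $L_{12}\cup\bigcup_{k=3}^jL_{12k}$.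

\emph{The classes $g_j=(5;3^j)=-K+3\sum_{l>j}E_l$.} By Proposition~\ref{prop:fano}, $\mathbf{B}(g_j)$ lies in the union of the $36$ curves and the $E_l$, $l>j$. It suffices to find for each $l$ a member of $|-K+3E_l|$ disjoint from $E_l$: adding $3E_{l'}$ for the other $l'>j$ gives a member of $|g_j|$ disjoint from $E_l$. Conditions (P1), (P2) are symmetric, so let $l=8$. We have
\[
(5;3^7)=(2;2,2,1^5)+(H-E_{\{4,5,6,7\}})+(H-E_{\{2,3,6,7\}})+(H-E_{\{1,3,4,5\}}).
\]
The three hyperplanes miss $p_8$ by (P1). The first class contains the cone, with vertex the line $p_1p_2$, over a conic through the projections of $p_3,\dots,p_7$, and this cone misses $p_8$ by (P2).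
\end{proof}

The next two lemmas say which planes $P_r$ can be negative for a class in $\mathcal{C}$, and that these planes do not interfere with each other.

\begin{lemma}\label{lem:outside}
If $D\in\mathcal{C}$ and $r\notin R_c\cup R_p$, then $\lambda_r(D)\le0$.
\end{lemma}

\begin{proof}
Let $r=E_i-E_j$. Then $\lambda_r(D)\le|m|+m_1-m_8-5d=2m_1+m_2+\dots+m_7-5d$. Since $m_6,m_7\le\frac14(m_2+\dots+m_5)$, we get $m_2+\dots+m_7\le\frac32(3d-m_1)$ and $\lambda_r(D)\le\frac12(m_1-d)\le0$.

Let $r\in\{-\alpha_J,-\beta_{ij},-\gamma_a\}$. We have $\langle\alpha_J,D\rangle=3d-m_J\ge3d-m_{\{1,\dots,5\}}\ge0$ for all $J$. Further $\beta_{ij}=\alpha_J+\alpha_{J'}$ if $J\cap J'=\{i,j\}$, and $\gamma_a$ is the sum of three classes $\alpha_J$ whose complements $J^c$ cover $a$ twice and every other index once, as $\{1,2,3\},\{1,4,5\},\{6,7,8\}$ do for $a=1$. So $\langle r,D\rangle\le0$. Finally $m_6,m_7,m_8\le\frac35d$ gives $|m|\le3d+\frac95d\le5d$, and $\lambda_r(D)=\langle r,D\rangle-(5d-|m|)\le0$.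
\end{proof}

\begin{lemma}\label{lem:disjoint}
Let $G$ be $\mathbb{Q}$-effective and $r\ne r'$ in $R_c\cup R_p$ with $\lambda_r(G)>0$, $\lambda_{r'}(G)>0$. Then $P_r\cap P_{r'}=\emptyset$.
\end{lemma}

\begin{proof}
The planes $P_C$ are pairwise disjoint. Consider $P_C$ and $L^Y_{ijk}$. If $C\cap L_{ijk}=\emptyset$, a neighborhood of $C$ missing $L_{ijk}$ flips to a neighborhood of $P_C$ missing $L^Y_{ijk}$. Otherwise $C=L_{ij}$, say, by Proposition~\ref{prop:curves}(1), and $\lambda_r(G)+\lambda_{r'}(G)=m_k-d\le0$ by Lemma~\ref{lem:ineq}, against the hypothesis. Consider $L^Y_T$ and $L^Y_{T'}$ with $|T|=|T'|=3$, $T\ne T'$. If $T\cap T'=\emptyset$, then $\lambda_r(G)+\lambda_{r'}(G)=m_{T\cup T'}-4d\le0$, against the hypothesis. Otherwise choose $I\supset T\cup T'$ with $|I|=5$. By Proposition~\ref{prop:Yinv} the isomorphism $Y(p)\cong Y(p')$ maps the two planes to $P'_{L_{I\setminus T}}$ and $P'_{L_{I\setminus T'}}$, which are disjoint.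
\end{proof}

\section{Flips from $Y$ and vanishing}\label{sec:mmp}

We recall the tools. Let $V$ be a smooth projective variety of dimension $n$ and $\overline{NE}(V)$ its closed cone of curves; a class is nef if it is $\ge0$ on this cone.

\emph{Cone and contraction theorems.} The cone $\overline{NE}(V)$ is generated by its part where $K\ge0$ and by the $K$-negative extremal rays, and each such ray $\mathcal{R}$ contains the class of a rational curve $\Gamma$ with $0<-K\cdot\Gamma\le n+1$. There is a morphism $c\colon V\to Z$ with connected fibers onto a normal projective variety that contracts exactly the irreducible curves with class in $\mathcal{R}$, and every line bundle of degree $0$ on $\mathcal{R}$ is a pull-back from $Z$. The contraction is \emph{small} if the union of the contracted curves has codimension $\ge2$.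

\emph{Kawamata's theorem} \cite{Kaw}. If $n=4$ and $c$ is small, its exceptional locus is a disjoint union of planes $P\cong\mathbb{P}^2$ with normal bundle $\mathcal{O}(-1)^2$. Blowing up the planes and contracting the exceptional divisors $\mathbb{P}^2\times\mathbb{P}^1$ in the other direction gives a smooth projective fourfold $V'$ with a morphism $c'\colon V'\to Z$. In the terminology of Section~\ref{sec:flips}, $V$ is the flip of disjoint curves of $V'$ into these planes.

\emph{Kawamata--Viehweg vanishing.} If $G$ is nef and big, then $H^i(V,K+G)=0$ for $i>0$.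

To compute $h^0(D)$ we need a model on which $G=D-K$, not $D$, is nef. By \eqref{eq:lambda}, $\lambda_r(G)=\lambda_r(D)-1$, so planes with $\lambda_r(D)=1$ will not be flipped; this is harmless because $\varphi(1)=0$.

\begin{proposition}\label{prop:main}
Let $D\in\mathcal{C}$ be integral and $\mathcal{P}=\{r\in R:\lambda_r(D)\ge2\}$. The planes $P_r$, $r\in\mathcal{P}$, are pairwise disjoint, and there is a smooth projective fourfold $Y_D$ with disjoint curves $Q_r$, $r\in\mathcal{P}$, such that $Y$ is the flip of the $Q_r$ into the $P_r$ and $H^i(Y_D,D)=0$ for $i>0$. Moreover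
\[
h^0(X,D)=\chi(Y,D)-\sum_{\lambda_r(D)>0}\varphi(\lambda_r(D))=\Phi(D).
\]
\end{proposition}

\begin{proof}
Put $G=D-K$. Since $-K=(5;3^8)\in\mathcal{C}$, we have $G\in\mathcal{C}$, and Lemma~\ref{lem:base} applies to $D$ and $G$. The class $G$ is big, as the sum of a $\mathbb{Q}$-effective class and the ample class $-K_Y$; bigness is a property of the numbers $h^0(mG)$, so it holds on all models below. By Lemma~\ref{lem:outside}, $\mathcal{P}=\{r\in R_c\cup R_p:\lambda_r(G)>0\}$, and the planes $P_r$, $r\in\mathcal{P}$, are pairwise disjoint by Lemma~\ref{lem:disjoint}.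

We construct subsets $\emptyset=\mathcal{P}_0\subsetneq\mathcal{P}_1\subsetneq\cdots$ of $\mathcal{P}$ and smooth projective fourfolds $Y_j$ such that
\begin{itemize}
\item[(a)] $Y$ is the flip of disjoint curves $Q_r\subset Y_j$, $r\in\mathcal{P}_j$, into the planes $P_r$;
\item[(b)] $G-tK$ is nef on $Y_j$ for some $t\ge0$.
\end{itemize}
For $Y_0=Y$, (b) holds because $-K_Y$ is ample. Given $Y_j$, let $t_j$ be the least $t\ge0$ as in (b). If $t_j=0$ we stop. Assume $t_j>0$.

\emph{Step 1: a ray $\mathcal{R}$ with $K\cdot\mathcal{R}<0$ and $(G-t_jK)\cdot\mathcal{R}=0$.} Let $0\le t<t_j$. The class $G-tK=(G-t_jK)+(t_j-t)K$ is not nef but is $\ge0$ where $K\ge0$. So it is negative on a rational curve $\Gamma_t$ spanning a $K$-negative extremal ray, with $\kappa_t=-K\cdot\Gamma_t\in\{1,\dots,5\}$, and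
\[
0\le G\cdot\Gamma_t+t_j\kappa_t<(t_j-t)\kappa_t\le5(t_j-t).
\]
The set $\{n+t_j\kappa:n\in\mathbb{Z},\ 1\le\kappa\le5\}$ is discrete, so $G\cdot\Gamma_t+t_j\kappa_t=0$ for $t$ close to $t_j$. Let $\mathcal{R}$ be the ray of such a $\Gamma_t$. Then $t_j$ is rational and $G\cdot\mathcal{R}<0$.

\emph{Step 2: the flip.} All curves contracted by $c\colon Y_j\to Z$ are $G$-negative, so they lie in $\mathbf{B}_{Y_j}(G)$. This set contains no divisor, by Lemma~\ref{lem:base} and because $Y_j$ is pseudo-isomorphic to $X$. So $c$ is small; let $Y_{j+1}\to Z$ be given by Kawamata's theorem. A multiple of $G-t_jK$ is $c^*N$ with $N$ nef on $Z$, and the corresponding class on $Y_{j+1}$ is the pull-back of $N$, hence nef. This gives (b).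

\emph{Step 3: the exceptional planes are planes $P_r$ with $r\in\mathcal{P}\setminus\mathcal{P}_j$.} Let $P$ be one of them; $G$ is negative on all curves of $P$, and $P\subset\mathbf{B}_{Y_j}(G)$. Let $U=Y_j\setminus\bigcup Q_{r'}=Y\setminus\bigcup P_{r'}$, $r'\in\mathcal{P}_j$, and let $T\subset Y$ be the closure of $P\cap U$. It is an irreducible surface in $\mathbf{B}_Y(G)$, different from the $P_{r'}$. Either $T$ is one of the $P_C$, or $T$ is the strict transform of a surface in $\mathbf{B}_X(G)$, that is, of some $L_{abc}$. By Lemma~\ref{lem:planes}, $T=P_r$ with $r\in(R_c\cup R_p)\setminus\mathcal{P}_j$. We do not yet know that $P_r\subset U$, but $P_r\setminus U$ is finite by Lemma~\ref{lem:planes}(3), so a general line of $P_r$ lies in $U$. It is a curve in $P$ of $G$-degree $-\lambda_r(G)$, so $\lambda_r(G)>0$ and $r\in\mathcal{P}$. Now disjointness gives $P_r\subset U$; being complete, $P_r$ is closed in $Y_j$, and $P=P_r$. Add these roots to $\mathcal{P}_j$ to obtain $\mathcal{P}_{j+1}$. The new flips take place away from the curves $Q_{r'}$, so (a) holds for $Y_{j+1}$ by Lemma~\ref{lem:local}.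

Since $\mathcal{P}$ is finite, the process stops at some $Y_D=Y_n$ on which $G$ is nef. Then $\mathcal{P}_n=\mathcal{P}$, for a remaining plane $P_r$, $r\in\mathcal{P}\setminus\mathcal{P}_n$, would be a plane in $Y_n$ with lines of $G$-degree $-\lambda_r(G)<0$. As $D=K+G$, Kawamata--Viehweg vanishing gives $H^i(Y_D,D)=0$ for $i>0$. Apply Lemma~\ref{lem:chi} with $V=Y_D$, $V^+=Y$: by \eqref{eq:Pr}, $D\cdot Q_r=\lambda_r(D)$, so
\[
h^0(X,D)=h^0(Y_D,D)=\chi(Y_D,D)=\chi(Y,D)-\sum_{r\in\mathcal{P}}\varphi(\lambda_r(D)).
\]
Since $\varphi(1)=0$, the sum may be extended to all $r$ with $\lambda_r(D)>0$. By Lemma~\ref{lem:base}, $k_A(D)=0$ for all Weyl divisors, so the right-hand side is $\Phi(D)$ by \eqref{eq:Phi}.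
\end{proof}

For the class $D=d(H-E_1-E_2-E_3)$ of Section~\ref{sub:example} with $d\ge2$, the table gives $\lambda=d$ for the plane $L_{123}$ and for the ten lines $L_{ab}$ with $a,b>3$, $\lambda\in\{d,2d\}$ for the quartics, and $\lambda\le0$ for the other curve roots and plane roots. So the process undoes the flips of these ten lines and eight quartics and flips the plane, and the lines $L_{12},L_{13},L_{23}$ stay flipped.

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}]
Let $D$ be $\mathbb{Q}$-effective. By Proposition~\ref{prop:reduce} there are $M$ and $w$ with $h^0(X,D)=h^0(X,M)$, $\Phi(D)=\Phi(M)$ and $wM\in\mathcal{C}$. Proposition~\ref{prop:main} applies to $wM$ on $X(p^w)$, since $p^w\in\mathcal{U}$, and gives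
\[
h^0(X,D)=h^0(X(p^w),wM)=\Phi(wM)=\Phi(D).
\]
We have $d\ge0$ by Lemma~\ref{lem:ineq}. So Proposition~\ref{prop:Phi} yields Theorem~\ref{thm:B}(1) and, when all $m_i\ge0$, Theorem~\ref{thm:A}.

For Theorem~\ref{thm:B}(2), choose $w$ with $wD\in\mathcal{C}$ by Proposition~\ref{prop:reduce}(1) and apply Proposition~\ref{prop:main} to $wD$ on $X(p^w)$. The isomorphism $Y(p)\cong Y(p^w)$ maps $P_r$ to $P_{wr}$ and $D$ to $wD$, and $\lambda_{wr}(wD)=\lambda_r(D)$. Finally $\varphi(k)=\binom{k+1}{4}$ for $k>0$.

For Theorem~\ref{thm:B}(3), let $D=-E_1$; it has no sections. The constant term and the point terms of \eqref{eq:wdim} give $1-1=0$. We have $\lambda_r(D)=1-c$ with $c=\langle r,E_1\rangle$. Curve roots have $c\in\{1,2\}$, so $k_C\le1$ and the curves contribute $0$. A surface contributes $-\binom{k+1}{4}$ with $k=\max(0,1-c)\le3$; this is nonzero only for $c=-2$, where it is $-1$, and by Lemma~\ref{lem:stab} there are $14$ such roots, all outside $R_c$. All divisor terms are $\ge0$, and $\bar E_1=10H-7E_1-6\sum_{i\ge2}E_i$ has $k=\langle\bar E_1,E_1\rangle=7$ and contributes $\binom74=35$. The total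 is at least $35-14=21$.
\end{proof}

\begin{remark}
The hypothesis $m_i\ge0$ in Theorem~\ref{thm:A} is used only to identify $\Phi$ with $\operatorname{wdim}$. If \eqref{eq:wdim} is read literally for $m_1=-k<0$, the point term vanishes by the convention on binomial coefficients and no longer cancels the term $\binom k4$ of the Weyl divisor $E_1$. For $D=4E_1$ the formula of Theorem~\ref{thm:B}(1) gives $h^0=1$, and \eqref{eq:wdim} would give $1+\binom44=2$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bou} Bourbaki, \emph{Lie}, Chapter VI.

\bibitem{BDP} Maria Chiara Brambilla, Olivia Dumitrescu and Elisa Postinghel, \emph{Weyl cycles on the blow-up of $\mathbb{P}^4$ at eight points}, arXiv:2103.08556 (2021).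

\bibitem{HarA} Hartshorne, \emph{Ample Subvarieties}.

\bibitem{HarAG} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{Kaw} Kawamata, \emph{Small contractions of four dimensional algebraic manifolds}, Math. Ann. 284 (1989).

\bibitem{Kle} Kleiman (1966).

\end{thebibliography}
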